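# Coarse self-embeddings of non-uniform lattices in rank one

## 1. Coarse embeddings, and lattices without cusps

**Definition 1.1.** Let $(X,d_X)$, $(Y,d_Y)$ be metric spaces. A map $f:X\to Y$ is a *coarse embedding* if there are non-decreasing functions $\alpha\le\omega:[0,\infty)\to\mathbb R$ with $\alpha(t)\to\infty$ as $t\to\infty$ and
$$\alpha(d_X(x,x'))\le d_Y(f(x),f(x'))\le\omega(d_X(x,x'))\qquad(x,x'\in X).$$
We then call $f$ an $(\alpha,\omega)$-coarse embedding. If one can take $\alpha(t)=t/\lambda-c$ and $\omega(t)=\lambda t+c$, then $f$ is a *quasi-isometric embedding*. The map $f$ is *coarsely surjective* if $Y$ lies in a bounded neighborhood of $f(X)$. A finitely generated group $G$ with a word metric is *coarsely co-Hopf* if every coarse embedding $G\to G$ is coarsely surjective. It is *quasi-isometrically co-Hopf* if every quasi-isometric embedding $G\to G$ is coarsely surjective. Neither notion depends on the finite generating set.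

On a finitely generated group only the lower bound $\alpha$ is in doubt: neighbors are moved to points at distance $\le\omega(1)$, so $f$ is $\omega(1)$-Lipschitz. The lower bound is used in the form "$d(f(x),f(x'))\le R$ implies $d(x,x')\le A(R)$", for a function $A$ that depends only on $\alpha$.

### Three computations by hand

*A coarse embedding that is not quasi-isometric.* Let $\mathrm{Heis}=\mathbb Z^3$ with $(a,b,c)(a',b',c')=(a+a',b+b',c+c'+ab')$, generated by $x=(1,0,0)$ and $y=(0,1,0)$; put $z=(0,0,1)$. A word of length $\ell$ ends at $(a,b,c)$ with $|c|\le\ell^2$, so $|z^m|\ge\sqrt m$ for $m\ge1$. One computes $x^ky^kx^{-k}y^{-k}=z^{k^2}$, so $|z^{k^2}|\le4k$. If $k^2\le m<(k+1)^2$ then $m-k^2\le2k$, and hence $|z^m|\le4k+4\cdot2k\le12\sqrt m$. So $m\mapsto z^m$ is a coarse embedding $\mathbb Z\to\mathrm{Heis}$ that distorts distances like a square root. In particular coarse embeddings need not send geodesics to quasi-geodesics.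

*$\mathbb Z$ is coarsely co-Hopf.* Let $f:\mathbb Z\to\mathbb Z$ be a coarse embedding with steps of size at most $s$. Since $|f(m)|\to\infty$ as $|m|\to\infty$, and a path with steps $\le s$ cannot change sign while $|f|>s$, the sign of $f(m)$ is eventually constant as $m\to+\infty$, and also as $m\to-\infty$. If both signs were, say, positive, then $f(m)$ ($m\ge0$) and $f(-m)$ would both pass through every interval of length $s$ far to the right. So there would be arbitrarily large $m,m'$ with $|f(m)-f(-m')|\le s$, although $d(m,-m')=m+m'$ is unbounded. So the signs differ, and the image is $s$-dense.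

*The free group $F_2=\langle a,b\rangle$ is not even quasi-isometrically co-Hopf.* The homomorphism $a\mapsto a^2$, $b\mapsto b^2$ exactly doubles distances. Reduced words in its image have even exponents, so a word $u$ in the image shares with $(ab)^k$ a prefix of length at most $1$. Hence $d(u,(ab)^k)\ge2k-1$. Since $F_2$ is a non-uniform lattice in $\mathrm{Isom}(\mathrm H^2_{\mathbb R})$ (take a sphere with three punctures), the hyperbolic plane has to be excluded below.

The case of $\mathbb Z$ is a degree argument in dimension one. We now run it in higher dimension. Throughout these notes $H$ is one of $\mathrm H^m_{\mathbb R}$ $(m\ge3)$, $\mathrm H^m_{\mathbb C}$, $\mathrm H^m_{\mathbb H}$ $(m\ge2)$, $\mathrm H^2_{\mathbb O}$, with $n=\dim_{\mathbb R}H\ge3$ and the metric scaled so that the sectional curvature is $\le-1$. Points of $H$ are joined by unique geodesics, balls are convex, and $H\cong\mathbb R^n$. We write $N_t(A)=\{x:d(x,A)\le t\}$, and $\mathrm{Ball}(x,r)$ for the open ball. The letter $C$ denotes a constant that may change from line to line.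

### Locally finite chains and multiplicities

All homology has $\mathbb Z/2$ coefficients. A possibly infinite singular chain is *locally finite* (lf) if each compact set meets only finitely many of its simplices. For example, the sum of all intervals $[i,i+1]$ is an lf $1$-cycle in $\mathbb R$; it generates $H_1^{lf}(\mathbb R)=\mathbb Z/2$. In general $H_k^{lf}(\mathbb R^n)$ is $\mathbb Z/2$ for $k=n$ and $0$ otherwise. Proper maps push lf chains forward. For a chain $c$, $|c|$ denotes the union of the images of its simplices.

Let $W$ be an lf $n$-chain in $H$ and $x\notin|\partial W|$. The sum $W_x$ of the finitely many simplices of $W$ through $x$ satisfies $\partial W_x=\partial W+\partial(W+W_x)$, and the right side misses $x$. So $W_x$ has a class $\mathrm{mult}_W(x)\in H_n(H,H\setminus x)=\mathbb Z/2$. It is additive in $W$. It is locally constant on $H\setminus|\partial W|$, as one sees by using the simplices that meet a small ball around $x$. For a triangulated half-space it is $1$ inside and $0$ outside. If $W$ is a cycle, $\mathrm{mult}_W$ is constant; if moreover $W$ is finite, it is $0$.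

For an lf $(n-1)$-cycle $c$ choose $W_c$ with $\partial W_c=c$, which is possible since $H^{lf}_{n-1}(H)=0$. Put $u_c=\mathrm{mult}_{W_c}$ on $H\setminus|c|$. It is well defined up to a global constant. If $c$ is finite, we choose $W_c$ finite (as $H_{n-1}(H)=0$), and then $u_c$ has bounded support and is unique.

Fix a locally finite triangulation $K$ of $H$ with simplices of diameter $\le1$. For a subcomplex $K'$, lf singular homology of $(K,K')$ is naturally isomorphic to simplicial lf homology. In degree $n=\dim K$ there are no boundaries, so a class in $H^{lf}_n(H,K')$ *is* a relative simplicial cycle. Its coefficient on an $n$-simplex outside $K'$ is its multiplicity at interior points of that simplex, and this is a homology invariant via $H^{lf}_n(H,K')\to H_n(H,H\setminus x)$. Hence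
$$\text{a class in }H^{lf}_n(H,K')\text{ whose multiplicities vanish at all }x\notin K'\text{ is }0.\tag{1}$$

### Straight simplices

For $x_0,\dots,x_k\in H$ put $\mathrm{str}(x_0)=x_0$. For $s$ in the face of $\Delta^k$ opposite $e_0$ and $t\in[0,1]$, let $\mathrm{str}(x_0,\dots,x_k)\big((1-t)e_0+ts\big)$ be the point at parameter $t$ on the constant-speed geodesic from $x_0$ to $\tau(s):=\mathrm{str}(x_1,\dots,x_k)(s)$. That is, it is $\exp_{x_0}\big(t\exp_{x_0}^{-1}\tau(s)\big)$. The map $ts\mapsto t\exp_{x_0}^{-1}\tau(s)$ is the degree-one homogeneous extension of a Lipschitz map on a simplex, hence Lipschitz. So, by induction, straight simplices are Lipschitz, and they are smooth in the interior. The $i$-th face is the straight simplex with $x_i$ omitted, so $\mathrm{str}$ is a chain map from ordered tuples (repetitions allowed) to singular chains. It commutes with isometries, and by induction a straight simplex lies in every convex set that contains its vertices. For example, $\mathrm{str}(x,x,y)$ is a triangle whose image is the segment $[x,y]$.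

### Connecting the dots

Let $M$ be a closed connected smooth aspherical $k$-manifold, $\Lambda=\pi_1(M)$, and $\widetilde M$ the universal cover with the lifted metric. Let $\Lambda_\rho(\lambda)$ be the closed $\rho$-ball in $\Lambda$ about $\lambda$, and $|\Lambda_\rho|$ its cardinality. The space $\widetilde M$ is contractible, with a free cocompact isometric $\Lambda$-action. It is *uniformly contractible*: every $r$-ball contracts inside a concentric $R(r)$-ball. Indeed, a contraction of $\widetilde M$ moves the $r$-neighborhood of a compact fundamental set inside a compact set, and one translates. Let $\mathcal T$ be a $\Lambda$-invariant triangulation of $\widetilde M$ in which the vertices of each simplex carry an invariant order compatible with faces (lift a barycentric subdivision). Choose equivariant labels $|v|\in\Lambda$ of the vertices, $|\lambda v|=\lambda|v|$. Let the integer $a\ge1$ bound $d_\Lambda(|v|,|v'|)$ for $v,v'$ in a common simplex.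

Let $G\subset\mathrm{Isom}(H)$ be discrete, torsion-free and finitely generated, and let $o\in H$. Then $G$ acts freely and properly discontinuously, and $g\mapsto go$ is a coarse embedding. Fix $\alpha,\omega$ and let $\mathcal C$ be the set of all $(\alpha,\omega)$-coarse embeddings $\varphi:\Lambda\to G$. There are $L_0\ge1$ and a non-decreasing $A$, valid for all $\varphi\in\mathcal C$, with
$$d(\varphi(\lambda)o,\varphi(\lambda')o)\le L_0\,d_\Lambda(\lambda,\lambda'),\qquad d(\varphi(\lambda)o,\varphi(\lambda')o)\le R\ \Rightarrow\ d_\Lambda(\lambda,\lambda')\le A(R).\tag{2}$$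
So a ball of radius $R$ contains $\varphi(\lambda)o$ for at most $\nu(R):=|\Lambda_{A(2R)}|$ elements $\lambda$.

Put $\tilde\varphi(v)=\varphi(|v|)o$. Applying $\mathrm{str}$ to the ordered simplices of $\mathcal T$ gives a continuous map $\Phi:\widetilde M\to H$. With $\ell:=L_0a$, the image of each simplex lies within $\ell$ of the image of each of its vertices, since balls are convex. By (2), $\Phi$ is proper. So $S=S_\varphi:=\Phi_\#[\mathcal T]$ is an lf $k$-cycle. We write $|S|$ for the closed set $\Phi(\widetilde M)$; it lies in $N_\ell(\varphi(\Lambda)o)$.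

**Lemma 1.2.** Let $K'$ be a subcomplex of $K$ with $|S|\subset K'\subset N_R(|S|)$ for some $R$. Then $[S]\ne0$ in $H^{lf}_k(K')$.

*Proof.* *The purpose is to go back from $K'$ to $\widetilde M$.* For a vertex $x$ of $K'$ choose $\lambda_x\in\Lambda$ with $d(x,\varphi(\lambda_x)o)\le R+\ell+1$ and put $\psi(x)=\lambda_xv_0$, with $v_0$ a fixed vertex of $\mathcal T$. If $d(x,y)\le r$, then $d_\Lambda(\lambda_x,\lambda_y)\le A(r+2(R+\ell+1))$. So, by uniform contractibility, $\psi$ extends skeleton by skeleton to a continuous map $\psi:K'\to\widetilde M$ with images of simplices of uniformly bounded diameter. It maps sets of diameter $\le r$ to sets of diameter bounded in terms of $r$. It is proper: if $\psi(y_i)$ stays bounded, the labels $\lambda_x$ of vertices $x$ near $y_i$ stay in a finite set, so $y_i$ stays bounded.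

*The composition $\psi\Phi$ is close to the identity.* Let $p\in\widetilde M$ lie in a simplex with vertex $v$. Then $\Phi(p)$ is within $\ell$ of $\varphi(|v|)o$ and within $1$ of a vertex $x$ of $K'$. So $d(\varphi(\lambda_x)o,\varphi(|v|)o)$ is bounded, hence $d_\Lambda(\lambda_x,|v|)$ is bounded, hence $d(\psi\Phi(p),p)$ is bounded. Extending over the cells $\sigma\times[0,1]$, $\sigma\in\mathcal T$, by uniform contractibility, we get a homotopy from $\psi\Phi$ to $\mathrm{id}$ through maps at bounded distance from the identity; such a homotopy is proper.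

Now if $S=\partial V$ with $V$ an lf chain in $K'$, then $[\widetilde M]=(\psi\Phi)_*[\widetilde M]=[\psi_\#S]=[\partial\psi_\#V]=0$ in $H^{lf}_k(\widetilde M)$. But the fundamental class has multiplicity $1$ at every point, a contradiction. $\square$

**Proposition 1.3 (no cusps).** Let $\Gamma\subset\mathrm{Isom}(H)$ be discrete, torsion-free and cocompact on $H$. Then $\Gamma$ is coarsely co-Hopf.

*Proof.* Let $f:\Gamma\to\Gamma$ be a coarse embedding. Apply the construction with $M=H/\Gamma$, $k=n$, $\Lambda=G=\Gamma$, $\varphi=f$. Let $K'$ consist of all closed simplices of $K$ that meet $|S|$, and their faces, so $|S|\subset K'\subset N_1(|S|)$. If $K'\ne K$, some $n$-simplex is not in $K'$. A class in $H^{lf}_n(K')$ is a simplicial $n$-cycle in $K'$. As a cycle in $H$ it has constant multiplicity, and this is $0$ on the missing simplex. So all its coefficients vanish and $H_n^{lf}(K')=0$, against Lemma 1.2. Hence $H=N_1(|S|)\subset N_{1+\ell}(f(\Gamma)o)$. As $\gamma\mapsto\gamma o$ is a coarse embedding, $f(\Gamma)$ is coarsely dense in $\Gamma$. $\square$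

The proof places dots everywhere in $H$. What changes for a lattice with cusps is that the dots fill only part of $H$, and this part has a boundary.

## 2. Cusps, and what the degree argument needs to know about them

A *lattice* in a connected semi-simple real Lie group $\mathcal L$ of real rank one is a discrete subgroup $G$ such that $\mathcal L/G$ has finite Haar measure; it is *non-uniform* if $\mathcal L/G$ is not compact. Up to finite center and finite index, the rank-one groups are the isometry groups of the hyperbolic spaces, and we exclude $\mathrm{Isom}(\mathrm H^2_{\mathbb R})$; the remaining symmetric spaces are those listed for $H$. Theorem A of Ilya Kapovich and Anton Lukyanenko, "Quasi-isometric co-Hopficity of non-uniform lattices in rank-one semi-simple Lie groups", arXiv:1204.4193 (2012), says that a non-uniform lattice in a rank-one semi-simple real Lie group other than $\mathrm{Isom}(\mathrm H^2_{\mathbb R})$ is quasi-isometrically co-Hopf. That paper asks whether such a $G$ is coarsely co-Hopf.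

**Theorem 1.** Let $G$ be a non-uniform lattice as in Theorem A. Every coarse embedding $f:G\to G$ is coarsely surjective (hence a quasi-isometry). So every such $G$ is coarsely co-Hopf.

**Reduction to torsion-free $G\subset\mathrm{Isom}(H)$.** The group $\mathcal L$ acts on $H$ with compact kernel and with image of finite index in $\mathrm{Isom}(H)$. So $G$ maps with finite kernel onto a non-uniform lattice of $\mathrm{Isom}(H)$, which by Selberg's lemma has a torsion-free subgroup of finite index. Coarse co-Hopficity passes along quasi-isometries. Let $h:G\to G'$ be a quasi-isometry with quasi-inverse $h'$, let $G$ be coarsely co-Hopf and $f'$ a coarse embedding of $G'$ into itself. Then $h'f'h$ is a coarse embedding of $G$, hence coarsely surjective. So $hh'f'h(G)$ is coarsely dense in $G'$, and it is at bounded distance from $f'h(G)$. From now on $G\subset\mathrm{Isom}(H)$ is torsion-free.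

**Horospheres.** If $H=\mathrm H^m_{\mathbb F}$ and $d=\dim_{\mathbb R}\mathbb F$, then $n=dm$; put
$$Q=Q(H)=n+d-2\ \ge2 .$$
A horosphere with its path metric is isometric to a simply connected nilpotent Lie group with a left-invariant metric, because the horospherical group acts simply transitively on it. It is diffeomorphic to $\mathbb R^{n-1}$ and has volume growth $\asymp r^Q$ for $r\ge1$ (Guivarc'h). In the upper half-space $\{(x,y):x\in\mathbb R^2,y>0\}$ of $\mathrm H^3_{\mathbb R}$, the set $\{y>1\}$ is a horoball with Busemann function $-\log y$. The horosphere $\{y=1\}$ is a Euclidean plane, so $Q=2$. Two of its points at Euclidean distance $r$ have distance $2\,\mathrm{arcsinh}(r/2)$ in $H$. For $\mathrm H^2_{\mathbb C}$ the horospheres are $3$-dimensional Heisenberg groups and $Q=4$.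

**Cusps** (Garland–Raghunathan, Ann. of Math. 92 (1970)). There is a non-empty $G$-invariant locally finite family $\mathcal B$ of open horoballs with disjoint closures and distinct centers. It consists of finitely many $G$-orbits, represented by $B_1,\dots,B_m$. The group $G$ acts cocompactly on $\Omega=H\setminus\bigcup_{\mathcal B}B$, and each stabilizer $G_B$ acts cocompactly on $\partial B$. So $G_B$ has growth $\asymp r^Q$. Write $B=\{\beta_B<0\}$ with $\beta_B$ the Busemann function, which is $1$-Lipschitz and $G_B$-invariant. The *depth* in $B$ is $-\beta_B$, and $N_t(B)=\{\beta_B\le t\}$ for $t>0$. Horoballs are convex. Fix $o\in\Omega$; then $Go\subset\Omega$, so *points of $Go$ have depth $\le0$ in every $B$*. We need two facts.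

* For each $t$ there is $\kappa(t)$ with
$$\operatorname{diam}\big(N_t(B)\cap N_t(B')\big)\le\kappa(t)\qquad(B\ne B'\text{ in }\mathcal B).\tag{3}$$
Each intersection is bounded since the centers differ. If it is non-empty, a shortest segment from $\partial B$ to $\partial B'$ has length $\le2t$. Translate so that $B=B_i$ and the segment starts in a compact fundamental set of $\partial B_i$. By local finiteness only finitely many pairs occur up to $G$.
* If $x\in B$, $B'\ne B$ and $d(x,B')\le t$, then
$$\text{the depth of }x\text{ in }B\text{ is}\le t,\tag{4}$$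
because a segment of length $\le t$ from $x$ to $\overline{B'}$ leaves $B$.

### The degree argument on $\Omega$

Given a coarse embedding $f:G\to G$, triangulate $\Omega$ equivariantly and connect the dots. This gives an lf $n$-chain $X$ in $H$ that stays near $Go$, but it is not a cycle: $\partial X=\sum_{A\in\mathcal B}S_A$, one $(n-1)$-cycle $S_A$ for each boundary horosphere. So $\mathrm{mult}_X$ may jump across each $|S_A|$, and the argument of Proposition 1.3 stops here. To continue we must know where the $S_A$ go. If each $S_A$ stays near one horosphere $\partial B$, we can cap it off by the horoball $B$ and count mod 2. So we need to locate coarse embeddings of cusp groups.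

Negative curvature of $H$ alone will not do this. Let $B_\xi$ be a horoball whose center is not the center of any $B\in\mathcal B$. The horospherical group acts properly on $H$ and simply transitively on $\partial B_\xi$, so $\partial B_\xi$ with its path metric is coarsely embedded in $H$. But $N_t(B)\cap N_t(B_\xi)$ is bounded for every $B$ and $t$, so $\partial B_\xi$ is near no $\partial B$. The proof must use that the image of $f$ avoids the horoballs in $\mathcal B$. The location result is as follows.

**Theorem 2.** Let $M$ be a closed connected smooth aspherical $(n-1)$-manifold such that $\Lambda=\pi_1(M)$ has growth $|\Lambda_r|\asymp r^q$ $(r\ge1)$ with $q\le Q$.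

1. If $q<Q$, there is no coarse embedding $\Lambda\to G$.
2. If $q=Q$: given $\alpha,\omega$ there is $T^*$ such that for every $(\alpha,\omega)$-coarse embedding $\varphi:\Lambda\to G$ there is a unique $B\in\mathcal B$ with $\varphi(\Lambda)o\subset N_{T^*}(B)$. Moreover $\partial B$ lies in a uniform neighborhood of $\varphi(\Lambda)o$.

**Theorem 3.** Let $G_1\subset\mathrm{Isom}(H_1)$ and $G\subset\mathrm{Isom}(H)$ be torsion-free non-uniform lattices as in Theorem A with $\dim H_1=\dim H$ and $Q(H_1)\le Q(H)$. If a coarse embedding $f:G_1\to G$ exists, then $H_1\cong H$ and $f$ is coarsely surjective, hence a quasi-isometry.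

Theorem 1 is the case $G_1=G$ of Theorem 3. Sections 3 to 7 prove Theorem 2, and Section 8 deduces Theorem 3.

## 3. The two sides of a coarsely embedded hypersurface

Let $M,\Lambda$ be as in Theorem 2, so $k=n-1\ge2$ in the notation of Section 1, and let $G$ be our lattice. Fix $\alpha,\omega$ and the class $\mathcal C$. **All constants below depend only on $\mathcal C$ and the fixed data, never on $\varphi\in\mathcal C$.**

The manifold $\widetilde M$ is not compact, since it is contractible of positive dimension. By duality $H^1_c(\widetilde M)\cong H_{n-2}(\widetilde M)=0$, as $n-2\ge1$. So $\widetilde M$, and hence $\Lambda$, is one-ended.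

Put $\tau=\ell+1$ and $B^\tau=\{\beta_B\le-\tau\}$. Since $|S_\varphi|\subset N_\ell(Go)$ has depth at most $\ell$ in each $B$, it misses every $B^\tau$. So $u_\varphi:=u_{S_\varphi}$ has a constant value $u_\varphi(B)$ on the connected set $B^\tau$: the hypersurface assigns to each horoball one of two sides. Since $G$ acts cocompactly on $\Omega$, there is $c_0$ such that every $x\in H$ is within $c_0$ of $\bigcup_BB^\tau$.

For example, if $\varphi$ is the inclusion of a cusp group $G_B$, we shall see in Lemma 7.1 that $B$ is on one side and all other horoballs are on the other. The next lemma says that near *every* dot of *every* $\varphi$ both sides contain horoballs.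

**Lemma 3.1.** There is $R_1$ such that for all $\varphi\in\mathcal C$ and $\lambda\in\Lambda$ there are $B,B'\in\mathcal B$ with $d(\varphi(\lambda)o,B)\le R_1$, $d(\varphi(\lambda)o,B')\le R_1$ and $u_\varphi(B)\ne u_\varphi(B')$.

*Proof.* Otherwise there are $\varphi_k\in\mathcal C$ and $\lambda_k$ such that $u_{\varphi_k}$ takes one value on all $B$ with $d(\varphi_k(\lambda_k)o,B)\le k$.

**Step 1: pass to a limit in which all horoballs are on one side.** Replace $\varphi_k$ by $\mu\mapsto\varphi_k(\lambda_k)^{-1}\varphi_k(\lambda_k\mu)\in\mathcal C$. As $\mathcal T$ and the labels are $\Lambda$-equivariant, this translates $S$ by $\varphi_k(\lambda_k)^{-1}\in G$, and $\mathcal B$ is $G$-invariant. So we may assume $\lambda_k=1$ and $\varphi_k(1)=1$. For each $\lambda$ the values $\varphi_k(\lambda)$ lie in a finite ball of $G$. After passing to a subsequence, $\varphi_k$ is pointwise eventually constant, with limit $\varphi\in\mathcal C$. Let $O$ be a ball about $o$ of radius $R$. A simplex of $\mathcal T$ whose image under some $\Phi_k$ or $\Phi$ meets $O$ has its vertex labels in the finite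 set $\Lambda_{A(R+\ell)}(1)$. For large $k$ the maps $\varphi_k$ and $\varphi$ agree there, so no simplex of $S_{\varphi_k}+S_\varphi$ meets $O$ after cancellation, and $u_{\varphi_k}+u_\varphi$ is constant on $O\setminus(|S_{\varphi_k}|\cup|S_\varphi|)$. Given $B,B'$, choose $O$ meeting $B^\tau$ and $B'^\tau$, and take $k$ large. Then $u_{\varphi_k}(B)=u_{\varphi_k}(B')$, so $u_\varphi(B)=u_\varphi(B')$. Normalize this common value to $0$. If $d(x,|S_\varphi|)>c_0$, then a segment of length $\le c_0$ from $x$ to some $B^\tau$ misses $|S_\varphi|$. Hence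
$$u_\varphi(x)=0\quad\text{whenever } d(x,|S_\varphi|)>c_0.\tag{5}$$

**Step 2: then $S=S_\varphi$ bounds near itself, which is impossible.** Let $K'$ be formed by all closed simplices of $K$ that meet $N_{c_0}(|S|)$, and their faces. Then $N_{c_0}(|S|)\subset K'\subset N_{c_0+1}(|S|)$. Choose $W_S$ with $\partial W_S=S$ and $\mathrm{mult}_{W_S}=u_\varphi$. As $|S|\subset K'$, $W_S$ defines a class in $H_n^{lf}(H,K')$, whose image under the connecting map to $H^{lf}_{n-1}(K')$ is $[S]$. At $x\notin K'$ its multiplicity is $u_\varphi(x)=0$ by (5). By (1), $[W_S]=0$, hence $[S]=0$ in $H^{lf}_{n-1}(K')$. This contradicts Lemma 1.2. $\square$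

## 4. Mass of straight simplices, separation, and isoperimetry in cusp groups

The *mass* of a Lipschitz simplex $\sigma$ in an open set $O$ is $\int_{\sigma^{-1}(O)}\mathrm{Jac}\,\sigma$. The first estimate says that filling by straight simplices costs a bounded amount per simplex, however far the vertices are apart.

**Lemma 4.1.** A straight $k$-simplex, $k\ge2$, has mass $\le\pi$.

*Proof.* The simplex is the cone from $x_0$ over $\tau:\Delta^{k-1}\to H$. Let $\ell(s)=d(x_0,\tau(s))$ (in this proof only). Where $\ell(s)=0$ the cone map is constant in $t$ and its Jacobian is $0$. Where $\ell(s)>0$, the $s$-derivatives are Jacobi fields along the geodesic from $x_0$ to $\tau(s)$ that vanish at $x_0$, and the $t$-derivative is tangent to this geodesic, of length $\ell$. So only the normal parts of the Jacobi fields contribute. By Rauch's theorem (curvature $\le-1$), the linear map that takes normal parts at distance $\ell$ to those at distance $r=t\ell$ has norm $\le\sinh r/\sinh\ell$.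

*Case $k\ge3$: reduce the dimension.* Since $\int_0^\ell\sinh^{k-1}\le\int_0^\ell\sinh^{k-2}\cosh=\frac1{k-1}\sinh^{k-1}\ell$,
$$\mathrm{mass}_k\le\int\mathrm{Jac}\,\tau(s)\int_0^{\ell}\Big(\frac{\sinh r}{\sinh\ell}\Big)^{k-1}dr\,ds\le\tfrac1{k-1}\,\mathrm{mass}_{k-1}(\tau),$$
and $\tau$ is a straight $(k-1)$-simplex. By induction it suffices to treat $k=2$.

*Case $k=2$.* If $\tau$ is constant or $x_0$ lies on the geodesic line of $\tau$, the area is $0$. Otherwise parametrize $\tau$ as a unit-speed geodesic $c$ and write $\ell'=\cos\theta$ with $\theta\in(0,\pi)$. The normal part of $c'$ has length $\sin\theta$, so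
$$\text{area}\le\int\sin\theta\,\frac{\cosh\ell-1}{\sinh\ell}\,ds\le\int\sin\theta\,ds .$$
By Hessian comparison $-\theta'\sin\theta=\ell''\ge\coth\ell\,\sin^2\theta\ge\sin^2\theta$, i.e. $\sin\theta\le-\theta'$. So the area is at most the total decrease of $\theta$, which is $\le\pi$. $\square$

The second estimate says that a wall of small mass cannot split a convex set into two large parts.

**Lemma 4.2.** For each $\Delta$ there is $C(\Delta)$ such that the following holds. Let $O\subset H$ be open, convex, of diameter $\le\Delta$, let $E$ be a finite collection of Lipschitz $(n-1)$-simplices with union of images $|E|$, and let $g:O\setminus|E|\to\mathbb Z/2$ be locally constant. Then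
$$\mathrm{vol}\{g=0\}\cdot\mathrm{vol}\{g=1\}\le C(\Delta)\sum_{\sigma\in E}\mathrm{mass}(\sigma\text{ in }O).$$

*Proof.* If $g(x)\ne g(y)$, then $[x,y]\subset O$ meets $|E|$. So $x=\exp_p(-s\nu)$ and $y=\exp_p(t\nu)$ with $p=\sigma(\zeta)\in O$, $\sigma\in E$, $\nu$ a unit vector at $p$, and $s,t\in[0,\Delta]$. Trivialize the unit tangent bundle as $H\times S^{n-1}$ by the simply transitive solvable group $AN$ from the Iwasawa decomposition. The map $\Xi(p,\nu,s,t)=(\exp_p(-s\nu),\exp_p(t\nu))$ on $H\times S^{n-1}\times[0,\Delta]^2$ is smooth and $AN$-equivariant. Since $S^{n-1}\times[0,\Delta]^2$ is compact, its derivative is bounded, say by $b\ge1$. The set $\{g=0\}\times\{g=1\}\subset H\times H$ is covered by the images of $\sigma^{-1}(O)\times S^{n-1}\times[0,\Delta]^2$, of dimension $(n-1)+(n-1)+2=2n$, under $\Xi\circ(\sigma\times\mathrm{id})$. The Jacobian of this map is $\le b^{2n}\,\mathrm{Jac}\,\sigma$. The area formula gives the claim with $C(\Delta)=b^{2n}\mathrm{vol}(S^{n-1})\Delta^2$. $\square$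

Simplices of zero mass may be included in $E$ at no cost, and $|E|$ is a null set. Let $v_1$ be the volume of a unit ball. If $\mathrm{vol}(O)\ge v_1$, one of the two sets has volume $\ge v_1/2$, so
$$\text{one of }\{g=0\},\{g=1\}\text{ has volume}\le 2C(\Delta)\,\mathrm{mass}(E\text{ in }O)/v_1.\tag{6}$$

The third estimate concerns the cusp groups; the argument is that of Coulhon–Saloff-Coste.

**Lemma 4.3.** For finite $k\subset G_{B_i}$ with edge boundary $\partial k$ in a (right) Cayley graph, $|k|^{(Q-1)/Q}\le C|\partial k|$.

*Proof.* Let $k\ne\emptyset$, let $b(r)$ be the $r$-ball at $1$, and let $r$ be minimal with $|b(r)|\ge2|k|$. Then $r\ge1$, and since $|b(r-1)|<2|k|$ and $|b(r)|\asymp r^Q$ for $r\ge1$, $r\le C|k|^{1/Q}$. For $x\in k$, at most $|k|\le|b(r)|/2$ of the $s\in b(r)$ satisfy $xs\in k$, so at least half satisfy $xs\notin k$. Fix $s=s_1\cdots s_j$ with $j\le r$. For each $x\in k$ with $xs\notin k$ there is a first index at which the path $x,xs_1,xs_1s_2,\dots$ leaves $k$. For a given index the exit edge determines $x$. So $\#\{x\in k:xs\notin k\}\le r|\partial k|$. Summing over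 $s$, $\frac12|k||b(r)|\le|b(r)|\,r\,|\partial k|$. Hence $|k|\le2r|\partial k|\le C|k|^{1/Q}|\partial k|$. $\square$

## 5. Coning from one point, and the holes it leaves

This section is a plan; the proofs are in Sections 6 and 7. The first thing to try is this. Take the piece $D$ of $\widetilde M$ over a ball of radius about $r$ in $\Lambda$, whose rim $\partial D$ has at most $Cr^{q-1}$ simplices for a good radius. Cone $\Phi(\partial D)$ from $o$. By Lemma 4.1 the cone $E$ has mass at most $Cr^{q-1}$, although its edges are long. The finite cycle $\Phi_\#D+E$ encloses a region. Near most points of $\Phi(D)$ the wall $E$ has little mass, so by Lemma 3.1 one of two nearby horoballs has its nearby part inside. If we place a net in each horoball, the enclosed region contains at least $cr^q$ net points. These form sets $k_B$ in the horoballs whose boundaries have total size at most $Cr^{q-1}$, because a boundary edge of $k_B$ needs mass of $E$ nearby. By Lemma 4.3,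
$$\sum_B|k_B|\le\max_B|k_B|^{1/Q}\sum_B|k_B|^{(Q-1)/Q}\le C\max_B|k_B|^{1/Q}\,r^{q-1},$$
which forces some $k_B$ to have size at least $cr^Q$. For $q<Q$ this will be a contradiction. For $q=Q$ it will show that boundedly many horoballs $F$ are near all but a small proportion of the ball.

The method stops there: a small proportion is not nothing. Call the set $Z$ of $\lambda$ far from all $B\in F$ the *hole*, and repeat the argument with $D$ surrounding the part $Z_\rho$ of the hole in a ball of radius $\rho$. Each simplex of the rim now costs a bounded amount of mass. All we know is that the rim has at most $C|Z_\rho|$ simplices, with equality of order of magnitude when $Z_\rho$ is sparse. The resulting inequality $|Z_\rho|\le C(C|Z_\rho|)^{Q/(Q-1)}$ holds for every $|Z_\rho|\ge1$ and says nothing.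

But most rim simplices lie near a horoball $B\in F$, and we are free to choose where to send them. Cone such a simplex not from $o$ but from a point $y_B$ far out toward the center of $B$. Then the cone runs into $B$ at once and stays there, out of sight of the hole and of the nets in all other horoballs. Mass inside $B\in F$ is never counted. The only rim simplices that still cost something are those with a vertex in $Z$, which belong to a layer of the hole, and those near two different horoballs of $F$, which are boundedly many for each pair by (3). So the hole pays only for its own layer, and then it must grow polynomially or be empty.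

## 6. Coning the rim into the horoballs

For a finite $F\subset\mathcal B$ and $T>0$ put
$$Z=Z^T_F(\varphi)=\{\lambda\in\Lambda:\ d(\varphi(\lambda)o,B)>T\ \ \forall B\in F\}\qquad(Z=\Lambda\text{ if }F=\emptyset).$$

**Nets.** Fix $T\ge T_0:=R_1+\tau+4$. Choose finite symmetric generating sets $\Sigma_i$ of $G_{B_i}$ and $b_i^0\in\partial B_i$. Put
$$\rho_0=2+\max_{i,\,s\in\Sigma_i}d(b_i^0,sb_i^0),\qquad h=T+2\ell+\tau+3+\rho_0,$$
and let $b_i$ be the point at depth $h$ on the ray from $b_i^0$ to the center of $B_i$. Since $s\in\Sigma_i$ preserves $\beta_{B_i}$ and the distance between asymptotic rays is non-increasing, $d(b_i,sb_i)\le\rho_0-2$. For $B$ in the orbit of $B_i$ let $\mathfrak b_B=\{gb_i:gB_i=B\}$, with edges $gb_i\sim gsb_i$, $s\in\Sigma_i$. This is a copy of the Cayley graph of $G_{B_i}$, so Lemma 4.3 applies to finite subsets of $\mathfrak b_B$. Put $\mathfrak b=\bigcup_B\mathfrak b_B$ and $O_z=\mathrm{Ball}(z,\rho_0)$ for $z\in\mathfrak b$. Then: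

* if $z\sim z'$, then $\mathrm{Ball}(z,1)\subset O_z\cap O_{z'}$;
* a ball of radius $R$ contains at most $C(R)$ points of $\mathfrak b$, since $\mathfrak b$ is a finite union of $G$-orbits;
* points of $O_z$, $z\in\mathfrak b_B$, have depth $>T+2\ell+\tau+2$ in $B$; in particular $O_z\subset B^\tau$.

Let $R_2$ be such that every $go$ ($g\in G$) with $d(go,B)\le R_1$ has a point of $\mathfrak b_B$ within $R_2$. It exists since $G_{B_i}$ acts cocompactly on $\partial B_i$ and there are finitely many $i$. Put $R_3=R_2+\rho_0+T$, let $L\ge A(R_3+T+2\ell+2)$ be an integer, and let $L'=L+a$.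

**Proposition 6.1.** There is $C$ (depending on $\mathcal C$ and $T$ only) such that for all $\varphi\in\mathcal C$, $F\subset\mathcal B$ with $|F|=N<\infty$, $\lambda_0\in\Lambda$ and integers $\rho\ge0$, with $V(\rho)=\#(Z\cap\Lambda_\rho(\lambda_0))$ and
$$\mathsf M:=V(\rho+L')-V(\rho)+N(N-1),$$
there are finite sets $k'_B\subset k_B\subset\mathfrak b_B$ $(B\in\mathcal B\setminus F)$ with:

(a) $|k_B|^{(Q-1)/Q}\le C|\partial k_B|$ and $\sum_B|\partial k_B|\le C\mathsf M$;

(b) for all but at most $C\mathsf M$ elements $\lambda\in Z\cap\Lambda_\rho(\lambda_0)$ there are $B\in\mathcal B\setminus F$ with $d(\varphi(\lambda)o,B)\le R_1$ and $z\in k'_B$ with $d(\varphi(\lambda)o,z)\le R_2$; moreover every $z\in k'_B$ is within $R_2$ of $\varphi(\lambda)o$ for some $\lambda\in Z\cap\Lambda_\rho(\lambda_0)$;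

(c) $V(\rho)\le C\mathsf M^{Q/(Q-1)}$.

*Proof.* Put $Z_\rho=Z\cap\Lambda_\rho(\lambda_0)$. If $Z_\rho=\emptyset$, take all $k_B=\emptyset$.

**Step 1: surround the hole.** *We cut out a piece $D$ of $\widetilde M$ whose rim is far from $Z_\rho$ but not too far.* Let $D$ be the finite set (and chain) of top simplices of $\mathcal T$ that have a vertex $v$ with $d_\Lambda(|v|,Z_\rho)\le L$. An $(n-2)$-simplex of $\partial D$ lies in one top simplex in $D$ and in one not in $D$. So each vertex $v$ of $\partial D$ satisfies
$$L<d_\Lambda(|v|,Z_\rho)\le L+a.\tag{7}$$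

**Step 2: color the rim and count the expensive simplices.** *Each rim vertex is assigned the point to which it will be pushed.* For each $B\in F$ a point $y_B\in B$ will be chosen in Step 4; put $y_*=o$. For a vertex $v$ of $\partial D$: if $|v|\in Z$, let $\eta(v)=y_*$; if $|v|\notin Z$, choose $B\in F$ with $d(\tilde\varphi(v),B)\le T$ and let $\eta(v)=y_B$. Call $\sigma\subset\partial D$ *mono* if all its vertices get the same $B\in F$. The number of non-mono $\sigma$ is $\le C\mathsf M$:

* If some vertex $v$ has $|v|\in Z$, then by (7) $|v|\notin Z_\rho$ and $|v|\in\Lambda_{\rho+L'}(\lambda_0)$. So $|v|\in Z\cap(\Lambda_{\rho+L'}(\lambda_0)\setminus\Lambda_\rho(\lambda_0))$, a set of $V(\rho+L')-V(\rho)$ elements. Each label occurs in boundedly many $\sigma$.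
* Otherwise two vertices $v,v'$ have different $B\ne B'$ in $F$. Then $\tilde\varphi(v)\in N_{T+\ell}(B)\cap N_{T+\ell}(B')$, a set of diameter $\le\kappa(T+\ell)$ by (3). So there are boundedly many such $\sigma$ for each of the at most $N(N-1)$ pairs.

**Step 3: fill.** *We close $\Phi_\#D$ up to a finite cycle.* For $\sigma=(v_0<\dots<v_{n-2})$ in $\partial D$ put
$$P(\sigma)=\sum_j\mathrm{str}(\eta v_0,\dots,\eta v_j,\tilde\varphi v_j,\dots,\tilde\varphi v_{n-2}),\qquad\mathrm{Co}(\sigma)=\mathrm{str}(y_*,\eta v_0,\dots,\eta v_{n-2}),$$
and $E=\sum_{\sigma\subset\partial D}(P(\sigma)+\mathrm{Co}(\sigma))$. Mod 2, the prism formula reads $\partial P(\sigma)=\mathrm{str}(\tilde\varphi\sigma)+\mathrm{str}(\eta\sigma)+P(\partial\sigma)$ and the cone formula $\partial\mathrm{Co}(\sigma)=\mathrm{str}(\eta\sigma)+\mathrm{Co}(\partial\sigma)$. Since $\partial D$ is a cycle of dimension $n-2\ge1$, summation gives $\partial E=\Phi_\#\partial D$. So $c:=\Phi_\#D+E$ is a finite $(n-1)$-cycle. Let $w=u_c$, with bounded support. Split the simplices of $E$ into $E_{mono}$ and $E_{rest}$ according to $\sigma$. By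 Step 2, $E_{rest}$ has at most $C\mathsf M$ simplices, of dimension $n-1\ge2$. So by Lemma 4.1
$$\mathrm{mass}(E_{rest})\le C\mathsf M.\tag{8}$$

**Step 4: hide the mono simplices.** *We choose $y_B$ so that $E_{mono}$ is invisible where we shall look.* Let $\sigma$ be mono with $B$. Then $\mathrm{Co}(\sigma)=\mathrm{str}(o,y_B,\dots,y_B)$ has image in the segment $[o,y_B]$, so it has zero mass. The simplices of $P(\sigma)$ are iterated cones from $y_B$, so they lie in the union of the segments $[y_B,p]$ with $p$ in the image of a straight simplex with vertices $\tilde\varphi(v_j),\dots,\tilde\varphi(v_{n-2})$. Here $d(p,\tilde\varphi(v_{n-2}))\le\ell$, so $\beta_B(p)\le T+\ell$. Along the ray from $p$ to the center of $B$, $\beta_B$ decreases at unit speed, so at time $T+\ell+1$ it is $\le-1$. As $y_B$ tends to the center of $B$ along a ray, the segments $[p,y_B]$ converge to these rays, uniformly on $[0,T+\ell+1]$ and uniformly for $p$ in compact sets. Only finitely many compact sets of points $p$ occur. So we can choose the $y_B\in B$ such that each of these segments is in $B$ at time $T+\ell+1$; afterwards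 it stays in $B$ by convexity. Hence, apart from the zero-mass simplices $\mathrm{Co}(\sigma)$, $\sigma$ mono, the simplices of $E_{mono}$ lie in
$$\bigcup_{B\in F}B\ \cup\bigcup_v\overline{\mathrm{Ball}}(\tilde\varphi(v),T+2\ell+1),\qquad v\text{ vertices of }\partial D.\tag{9}$$
The bound (8) does not depend on the choice of the $y_B$.

**Step 5: define $k_B$ and prove (a).** *The sets $k_B$ record which net points the cycle $c$ encloses.* Let $B\notin F$ and $z\in\mathfrak b_B$. The ball $O_z\subset B^\tau$ misses $|S|$. It also misses the set (9): it lies in $B$, which is disjoint from the horoballs of $F$, at depth $>T+2\ell+1$, whereas the points $\tilde\varphi(v)\in Go$ have depth $\le0$. So $w$ is locally constant on $O_z$ off the simplices of $E_{rest}$ and zero-mass simplices. Put $e_z=\mathrm{mass}(E_{rest}\text{ in }O_z)$, and let $k_B$ be the set of $z\in\mathfrak b_B$ with $w=1$ on more than half of the volume of $O_z$. The sets $k_B$ are finite and almost all are empty, as $w$ has bounded support.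

By (6) there is $\varepsilon_0>0$ such that $e_z<\varepsilon_0$ implies that $w$ takes one value on $O_z$ off a set of volume $<v_1/4$. Let $z\sim z'$, $z\in k_B$, $z'\notin k_B$. If $e_z,e_{z'}<\varepsilon_0$, then on $\mathrm{Ball}(z,1)\subset O_z\cap O_{z'}$, of volume $v_1$, both $w=1$ and $w=0$ would hold off a set of volume $<v_1/4$, which is absurd. So each edge in $\partial k_B$ has an endpoint with $e\ge\varepsilon_0$. By bounded valence, bounded overlap of the $O_z$, and (8),
$$\sum_B|\partial k_B|\le C\sum_ze_z\le C\,\mathrm{mass}(E_{rest})\le C\mathsf M .$$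
With Lemma 4.3 this gives (a).

**Step 6: most of the hole sees enclosed net points; proof of (b).** *We compare $c$ with $S$ near a point of the hole and use Lemma 3.1.* Let $k'_B$ consist of the $z\in k_B$ within $R_2$ of some $\varphi(\lambda)o$, $\lambda\in Z_\rho$. Let $\lambda\in Z_\rho$ and $e_\lambda=\mathrm{mass}(E_{rest}\text{ in }\mathrm{Ball}(\varphi(\lambda)o,R_3))$. Take $B,B'$ from Lemma 3.1. Since $\lambda\in Z$ and $R_1<T$, $B,B'\notin F$. Choose $z\in\mathfrak b_B$ and $z'\in\mathfrak b_{B'}$ within $R_2$ of $\varphi(\lambda)o$, and consider the convex open sets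
$$O_0=\mathrm{Ball}(\varphi(\lambda)o,T),\quad O_B=\mathrm{Ball}(\varphi(\lambda)o,R_3)\cap\{\beta_B<-\tau\},\quad O_{B'}=\mathrm{Ball}(\varphi(\lambda)o,R_3)\cap\{\beta_{B'}<-\tau\}.$$

*They overlap well.* We have $O_B\supset O_z$ and $O_{B'}\supset O_{z'}$. The set $O_0\cap O_B$ contains a unit ball: on the ray from $\varphi(\lambda)o$ to the center of $B$, the point of depth $\tau+2$ is at distance $\le R_1+\tau+2\le T-2$ from $\varphi(\lambda)o$, and the unit ball around it has depth $>\tau$. The same holds for $O_0\cap O_{B'}$.

*They miss the set (9).* They miss the horoballs of $F$: $O_0$ because $\lambda\in Z$, the others because they lie in $B$ and $B'$, which are not in $F$. For a vertex $v$ of $\partial D$, (7) gives $d_\Lambda(|v|,\lambda)>L$, so $d(\tilde\varphi(v),\varphi(\lambda)o)>R_3+T+2\ell+2$ by the choice of $L$. So all three sets, which lie in $\mathrm{Ball}(\varphi(\lambda)o,R_3)$, miss the balls in (9).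

*On them, $c$ and $S$ differ only by $E$.* A top simplex of $\mathcal T$ whose $\Phi$-image meets $\mathrm{Ball}(\varphi(\lambda)o,R_3)$ has a vertex label within $A(R_3+\ell)\le L$ of $\lambda$, so it belongs to $D$. Hence no simplex of $S+\Phi_\#D$ meets our sets, and there $S+c$ consists only of simplices of $E$. So $g:=\mathrm{mult}_{W_c+W_S}$, which equals $w+u_\varphi$ off $|c|\cup|S|$, is locally constant on these sets off simplices of $E_{rest}$ and zero-mass simplices.

*Conclusion.* Each of the three sets has volume $\ge v_1$ and diameter $\le2R_3$. By (6) there is $\varepsilon_1>0$ such that if $e_\lambda<\varepsilon_1$, then on each of them $g$ is constant off a set of volume $<v_1/4$. Because of the common unit balls it is the same constant, $m$ say. As $O_z,O_{z'}$ miss $|S|$, we get $w=u_\varphi(B)+m$ on $O_z$ and $w=u_\varphi(B')+m$ on $O_{z'}$, off sets of volume $<v_1/4$. Since $u_\varphi(B)\ne u_\varphi(B')$, one of these values is $1$, so $z\in k_B$ or $z'\in k_{B'}$; hence $z\in k'_B$ or $z'\in k'_{B'}$. The exceptional $\lambda\in Z_\rho$ are those with $e_\lambda\ge\varepsilon_1$.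 Since a point lies in at most $\nu(R_3)$ of the balls $\mathrm{Ball}(\varphi(\lambda)o,R_3)$, their number is at most $\varepsilon_1^{-1}\sum_\lambda e_\lambda\le\varepsilon_1^{-1}\nu(R_3)\,\mathrm{mass}(E_{rest})\le C\mathsf M$.

**Step 7: add up; proof of (c).** Each $z$ is within $R_2$ of $\varphi(\lambda)o$ for at most $\nu(R_2)$ elements $\lambda$. By (b) and (a),
$$V(\rho)\le C\mathsf M+\nu(R_2)\sum_B|k'_B|\le C\mathsf M+C\sum_B|\partial k_B|^{Q/(Q-1)}\le C\mathsf M+C(C\mathsf M)^{Q/(Q-1)}.$$
Here we used $\sum x_i^p\le(\sum x_i)^p$ for $x_i\ge0$, $p\ge1$. As $\mathsf M$ is a non-negative integer, $\mathsf M\le\mathsf M^{Q/(Q-1)}$, and (c) follows. $\square$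

## 7. A cusp group stays near one horosphere: proof of Theorem 2

Let $\varphi\in\mathcal C$; constants are uniform over $\mathcal C$.

**Step 1: few horoballs are near most of a ball.** Take $T=T_0$, $F=\emptyset$, any $\lambda_0$, and an integer $r\ge2L'$. The annuli $\Lambda_{r+(j+1)L'}(\lambda_0)\setminus\Lambda_{r+jL'}(\lambda_0)$, $0\le j<\lfloor r/L'\rfloor$, are disjoint and lie in $\Lambda_{2r}(\lambda_0)$, which has at most $Cr^q$ elements. So for some $\rho=r+jL'\in[r,2r]$ we have $\mathsf M\le Cr^{q-1}$. Apply Proposition 6.1. By (b) each $z\in k'_B$ is within $R_2$ of some $\varphi(\lambda)o$ with $\lambda\in\Lambda_\rho(\lambda_0)$, and each $\lambda$ serves boundedly many $z$; so $\sum_B|k'_B|\le C|\Lambda_\rho|\le Cr^q$. By (a), if $\mathcal X\subset\mathcal B$ and $|k'_B|\le\theta$ for all $B\in\mathcal X$, then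
$$\sum_{B\in\mathcal X}|k'_B|=\sum_{B\in\mathcal X}|k'_B|^{1/Q}|k'_B|^{(Q-1)/Q}\le C\theta^{1/Q}\sum_B|\partial k_B|\le C\theta^{1/Q}r^{q-1}.\tag{10}$$

*The case $q<Q$.* Take $\mathcal X=\mathcal B$ and $\theta=Cr^q$. By (b),
$$cr^q\le|\Lambda_\rho|\le C\mathsf M+C\sum_B|k'_B|\le Cr^{q-1}+Cr^{q/Q}r^{q-1}=o(r^q),$$
a contradiction for large $r$. This proves part 1. **From now on $q=Q$.**

For $\delta>0$ let $F_\delta=\{B:|k'_B|\ge\delta r^Q\}$. Then $|F_\delta|\le N_\delta:=C/\delta$. If $\lambda\in\Lambda_\rho(\lambda_0)\cap Z^{T_0}_{F_\delta}$ is not exceptional in (b), the $B$ in (b) satisfies $d(\varphi(\lambda)o,B)\le R_1<T_0$, so $B\notin F_\delta$. By (10) with $\theta=\delta r^Q$ and $\mathcal X=\mathcal B\setminus F_\delta$,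
$$\#\big(Z^{T_0}_{F_\delta}\cap\Lambda_r(\lambda_0)\big)\le C_4(\delta^{1/Q}+r^{-1})\,r^Q,\tag{11}$$
with $C_4$ independent of $\delta$ and $r$.

**Step 2: a large hole would grow too fast.** *We show that the hole contains no ball of a certain fixed radius.* Apply Proposition 6.1(c) with $F=F_\delta$, $T=T_0$ and center $\lambda_1\in\Lambda_{r/2}(\lambda_0)$; write $Z=Z_{F_\delta}^{T_0}$. For an integer $s\ge1$ put $x_k=\#(Z\cap\Lambda_{s+kL'}(\lambda_1))$. Then (c) reads
$$x_{k+1}-x_k\ge c\,x_k^{(Q-1)/Q}-N_\delta^2$$
with $c>0$ independent of $\delta$. Choose $s=s(\delta)$ with $c|\Lambda_s|^{(Q-1)/Q}\ge2N_\delta^2$, and suppose $\Lambda_s(\lambda_1)\subset Z$. Then $x_k\ge x_0=|\Lambda_s|$, so $x_{k+1}\ge x_k+\frac c2x_k^{(Q-1)/Q}$ for all $k\ge0$. With $c''=\min(1,c/(Q2^Q))$ and $y\ge1$,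
$$(y+c'')^Q\le y^Q+Qc''(y+c'')^{Q-1}\le y^Q+Qc''2^{Q-1}y^{Q-1}\le y^Q+\tfrac c2y^{Q-1}.$$
With $y=x_k^{1/Q}$ this gives $x_{k+1}^{1/Q}\ge x_k^{1/Q}+c''$, so $x_k^{1/Q}\ge c''k$. Take $k=\lfloor(r/2-s)/L'\rfloor\ge r/(8L')$, for $r$ large in terms of $s$. Then $\Lambda_{s+kL'}(\lambda_1)\subset\Lambda_r(\lambda_0)$, so $\#(Z\cap\Lambda_r(\lambda_0))\ge c_5r^Q$ with $c_5=(c''/(8L'))^Q$ independent of $\delta$. Now fix $\delta$ with $C_4\delta^{1/Q}<c_5/2$. For $r$ large this contradicts (11). So no $\Lambda_s(\lambda_1)$ lies in $Z$: every $\lambda_1\in\Lambda_{r/2}(\lambda_0)$ is within $s$ of some $\lambda$ with $d(\varphi(\lambda)o,B)\le T_0$, $B\in F_\delta$. Hence, with $N=\lfloor N_\delta\rfloor$, $T^*:=T_0+L_0s$ and $\lambda_0=1$: for all large $r$ there is $F_r\subset\mathcal B$ with $|F_r|\le N$ such that every $\lambda\in\Lambda_{r/2}(1)$ satisfies $d(\varphi(\lambda)o,B)\le T^*$ for some $B\in F_r$. The constants $\delta,s,N,T^*$ are uniform over $\mathcal C$.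

**Step 3: one horoball, up to a finite set.** For each $\lambda$ only finitely many $B$ satisfy $d(\varphi(\lambda)o,B)\le T^*$. By a diagonal argument as $r\to\infty$ there is $b:\Lambda\to\mathcal B$ with at most $N$ values and $d(\varphi(\lambda)o,b(\lambda))\le T^*$ for all $\lambda$. If $\lambda,\lambda'$ are adjacent in the Cayley graph and $b(\lambda)\ne b(\lambda')$, then $\varphi(\lambda)o\in N_{T^*+L_0}(b(\lambda))\cap N_{T^*+L_0}(b(\lambda'))$, which is bounded by (3). As only finitely many pairs of values occur, the set $Y$ of such $\lambda$ is finite, and $b$ is constant on the components of $\Lambda\setminus Y$. There are finitely many components and, as $\Lambda$ is one-ended, exactly one is infinite. So $b$ equals one horoball $B$ off a finite set.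

**Step 4: a finite hole is empty.** Apply Proposition 6.1(c) with $T=T^*\ge T_0$ and $F=\{B\}$, so $N(N-1)=0$. By Step 3, $Z=Z^{T^*}_{\{B\}}$ is finite. So for large $\rho$, $\mathsf M=V(\rho+L')-V(\rho)=0$, hence $V(\rho)=0$, i.e. $Z=\emptyset$. Thus $\varphi(\Lambda)o\subset N_{T^*}(B)$. The horoball $B$ is unique by (3), as $\varphi(\Lambda)o$ is unbounded. The last claim of part 2 is contained in the next lemma. $\square$

**Lemma 7.1.** In the situation of Theorem 2(2), put $t=T^*+\ell$, so that $|S_\varphi|\subset N_t(B)$. Normalize $u_\varphi$ to be $0$ on the connected set $H\setminus N_t(B)$. Then $u_\varphi(B)=1$, $u_\varphi(B')=0$ for $B'\ne B$, and every $x\in\partial B$ is within $t+\tau+\ell+1$ of $\varphi(\Lambda)o$.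

*Proof.* For $B'\ne B$, $B'^\tau$ is unbounded while $N_t(B)\cap B'$ is bounded by (3). So $B'^\tau$ contains points outside $N_t(B)$, and $u_\varphi(B')=0$. By Lemma 3.1, $u_\varphi$ is not constant on $\mathcal B$, so $u_\varphi(B)=1$. On the geodesic line through $x$ ending at the center of $B$, $u_\varphi$ is $1$ at depth $\tau$ and $0$ where $\beta_B$ is just above $t$. So the piece in between meets $|S_\varphi|\subset N_\ell(\varphi(\Lambda)o)$. $\square$

## 8. Counting horoballs mod 2: proof of Theorems 3 and 1

Let $f:G_1\to G$ be as in Theorem 3; for Theorem 1 take $G_1=G$, $H_1=H$. Use the index $1$ for the objects of $G_1$: $\mathcal B_1,\Omega_1,o_1$.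

**Step 1: apply Theorem 2 to all cusps at once.** Let $A_1,\dots,A_p$ represent $\mathcal B_1/G_1$ and $\Lambda_i=(G_1)_{A_i}$. The group $\Lambda_i$ acts freely and cocompactly on $\partial A_i\cong\mathbb R^{n-1}$ and has growth $\asymp r^{Q(H_1)}$. So Theorem 2 applies to $M=\partial A_i/\Lambda_i$. For each $A\in\mathcal B_1$ choose $g\in G_1$ and $i$ with $A=gA_i$, and let $\varphi_A:\Lambda_i\to G$, $\varphi_A(\lambda)=f(g\lambda)$. A finitely generated subgroup with its own word metric is coarsely embedded, and $d_{G_1}$ is left-invariant. So the $\varphi_A$ lie in finitely many classes $\mathcal C_i$ as in Section 3, one for each $i$. By Theorem 2(1), $Q(H_1)=Q(H)$. As $Q=n+d-2$ and the dimensions agree, this means $H_1\cong H$. By Theorem 2(2) there are a uniform $T^*$ and a map $f_*:\mathcal B_1\to\mathcal B$ with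
$$f(g\Lambda_i)o\subset N_{T^*}(f_*A)\qquad(A=gA_i).$$

**Step 2: build the chain $X$.** Triangulate the compact manifold with boundary $\Omega_1/G_1$, lift, and subdivide barycentrically. This gives a $G_1$-invariant triangulation of $\Omega_1$ with invariantly ordered simplices and each $\partial A$ a subcomplex. Choose representatives of the vertex orbits, those of boundary orbits lying on $\bigcup_i\partial A_i$, and label $g\cdot(\text{representative})$ by $g$. If a vertex of $\partial A_i$ is $g$ times a representative on $\partial A_j$, then $gA_j=A_i$, so $j=i$ and $g\in\Lambda_i$. Thus vertices of $\partial A_i$ have labels in $\Lambda_i$, and we use this triangulation of $\partial A_i$ and these labels in Sections 3–7 for $\Lambda_i$. Put $\tilde f(v)=f(|v|)o$. Straightening gives an $n$-chain $X=\tilde f_\#[\Omega_1]$ in $H$. It is lf because $v\mapsto\tilde f(v)$ is proper and simplices have uniformly bounded images, and $|X|\subset N_{\ell_2}(Go)$ for some constant $\ell_2$. If $A=gA_i$, the vertices of $\partial A$ are $gv$ with $v\in\partial A_i$, and $f(|gv|)=f(g|v|)=\varphi_A(|v|)$. So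
$$\partial X=\sum_{A\in\mathcal B_1}S_A,\qquad S_A:=\tilde f_\#[\partial A]=S_{\varphi_A}.$$
Let $u_A=u_{\varphi_A}$, normalized as in Lemma 7.1, and let $t$ and $\tau$ be the maxima of the constants $T^*+\ell$ and $\tau$ over the finitely many classes. Then $|S_A|\subset N_t(f_*A)$, $u_A=0$ off $N_t(f_*A)$, and $u_A=1$ at points of depth $\ge\tau$ in $f_*A$. Also there is a uniform $c$ with $\partial(f_*A)\subset N_c(f(g\Lambda_i)o)$ for $A=gA_i$.

**Step 3: $f_*$ is injective.** *So that the count mod 2 is not spoiled by cancellation.* Suppose $f_*A=f_*A'=B$ with $A=gA_i\ne A'=g'A_j$. For $\lambda'\in\Lambda_j$, $f(g'\lambda')o\in\Omega$ is within $T^*$ of $\partial B$, hence within $T^*+c$ of some $f(g\lambda)o$ with $\lambda\in\Lambda_i$. So $d_G(f(g'\lambda'),f(g\lambda))$ is bounded, and hence so is $d_{G_1}(g'\lambda',g\lambda)$. Since $g'\lambda'o_1$ has distance $d(o_1,A_j)$ from $A'$ and $g\lambda o_1$ has distance $d(o_1,A_i)$ from $A$, the set $g'\Lambda_jo_1$ lies in $N_{t'}(A)\cap N_{t'}(A')$ for some $t'$. But it is infinite and discrete, hence unbounded. This contradicts (3) for $\mathcal B_1$.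

**Step 4: cap off.** *Claim: $\mathrm{mult}_X+\sum_Au_A$ is constant on $H\setminus\bigcup_A|S_A|$.* For a ball $O$, only finitely many $A$ satisfy $N_t(f_*A)\cap O\ne\emptyset$, by local finiteness of $\mathcal B$ and injectivity of $f_*$. The others have $|S_A|\cap O=\emptyset$ and $u_A=0$ on $O$. Let $W_A$ be lf chains with $\partial W_A=S_A$ and multiplicity $u_A$. Then $X+\sum W_A$, summed over the finitely many $A$, has a boundary with no simplex meeting $O$, so its multiplicity is constant on $O$. Exhausting $H$ by balls proves the claim. Let $m\in\mathbb Z/2$ be the constant.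

**Step 5: $f_*$ is surjective.** *We evaluate the constant deep in each horoball.* Let $B\in\mathcal B$ and let $x\in B$ have depth $>\max(\ell_2,\tau,t)$. Points of $Go$ have depth $\le0$, so $x\notin|X|\supset\bigcup_A|S_A|$ and $\mathrm{mult}_X(x)=0$. If $f_*A\ne B$, then $x\notin N_t(f_*A)$ by (4), so $u_A(x)=0$. If $f_*A=B$, then $u_A(x)=1$. So
$$m=\#\{A\in\mathcal B_1:f_*A=B\}\bmod2\qquad\text{for every }B\in\mathcal B.$$
Take $B$ in the image of $f_*$, which is non-empty since $\mathcal B_1\ne\emptyset$. Injectivity gives $m=1$. Hence every $B\in\mathcal B$ is in the image.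

**Step 6: $f$ is coarsely surjective.** Let $g\in G$. The point $go\in\Omega$ is within a uniform distance of some $\partial B$, $B\in\mathcal B$, since $G$ acts cocompactly on $\Omega$. Write $B=f_*A$; then $\partial B\subset N_c(f(G_1)o)$. So $go$ is within a uniform distance of $f(G_1)o$. Since $g\mapsto go$ is a coarse embedding, $f(G_1)$ is coarsely dense in $G$.

**Step 7: $f$ is a quasi-isometry.** Choose $h:G\to G_1$ with $d_G(f(h(y)),y)\le c'$ for all $y$. Since $f$ is a coarse embedding, $d_{G_1}(h(y),h(y'))$ is bounded in terms of $d_G(y,y')$. As the metrics are word metrics, $h$ and $f$ are Lipschitz at large scale. Moreover $f(h(f(x)))$ is within $c'$ of $f(x)$, so $h\circ f$ is at bounded distance from the identity. So $f$ is a quasi-isometry.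

This proves Theorem 3. With $G_1=G$ and the reduction in Section 2 it proves Theorem 1: every non-uniform lattice as in Theorem A is coarsely co-Hopf. $\blacksquare$
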